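# Nilpotent multiplications and non-vanishing powers in symmetric $m$-ary algebras

Throughout, $k$ is a field of characteristic zero and $m\ge 2$ is an integer. All vector spaces are over $k$.

## 1. Symmetric operations on a line and on a plane

**Definition.** A symmetric $m$-ary algebra is a vector space $A$ with an $m$-linear operation $\langle x_1,\dots,x_m\rangle\in A$ that does not change when its arguments are permuted. For $b\in A$ write
$$R_b:A\to A,\qquad R_b(x)=\langle x,b,\dots,b\rangle .$$
The algebra is *Engel* if every $R_b$ is a nilpotent operator. For $a\in A$ put $a^{(0)}=a$ and $a^{(i+1)}=\langle a^{(i)},\dots,a^{(i)}\rangle$. The element $a$ is *weak nil* if $a^{(p)}=0$ for some $p\ge1$, and the algebra is weak nil if all its elements are.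

For $m=2$ these are commutative (not necessarily associative) algebras, $R_b$ is multiplication by $b$, and $a^{(p)}$ is the result of squaring $p$ times.

Begin with $\dim A=1$. Then $\langle x_1,\dots,x_m\rangle=c\,x_1\cdots x_m$ for some $c\in k$, and $R_1$ is multiplication by $c$. A nilpotent scalar is zero, so Engel forces $c=0$: the operation is zero and $a^{(1)}=0$ for all $a$.

For $\dim A=2$ it helps to change language. Given a symmetric operation, put $H(a)=\langle a,\dots,a\rangle$. This is a homogeneous polynomial map $A\to A$ of degree $m$. Conversely, from a homogeneous polynomial map $H$ of degree $m$ one defines $\langle x_1,\dots,x_m\rangle$ as $\frac1{m!}$ times the coefficient of $\tau_1\cdots\tau_m$ in $H(\tau_1x_1+\dots+\tau_mx_m)$. This is symmetric and multilinear. When all $x_i=a$ we have $H((\tau_1+\dots+\tau_m)a)=(\tau_1+\dots+\tau_m)^mH(a)$, whose $\tau_1\cdots\tau_m$-coefficient is $m!\,H(a)$, so we recover $H$. And if $H$ came from a symmetric operation, that coefficient is $m!\langle x_1,\dots,x_m\rangle$, so we recover the operation.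 This is polarization: symmetric $m$-ary algebras on $A$ are the same thing as homogeneous polynomial maps of degree $m$ on $A$.

Under this dictionary $a^{(p)}=H^p(a)$, where $H^p$ is the $p$-fold iterate. Also $H(a+\tau x)=H(a)+\tau\,m\langle x,a,\dots,a\rangle+\cdots$, so the Jacobian matrix satisfies
$$JH(a)=m\,R_a. \tag{1}$$
Since $m\ne0$ in $k$, the algebra is Engel exactly when $JH(a)$ is nilpotent for every $a$. Finally, (1) applied to the vector $a$ is Euler's formula $m\,H(a)=JH(a)\,a$.

A small example is $A=k^2$, $H(x,y)=(y^m,0)$. Here $JH=\begin{pmatrix}0&my^{m-1}\\0&0\end{pmatrix}$ is nilpotent, so the algebra is Engel, and $H(H(x,y))=(0,0)$. Thus $a^{(2)}=0$ always, while $a^{(1)}\neq 0$ for $y\ne0$.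

**Proposition 1.** If $\dim A\le2$, then every symmetric $m$-ary Engel algebra $A$ satisfies $a^{(2)}=0$ for all $a$.

*Proof.* Dimension $0$ is trivial and dimension $1$ is done. Let $\dim A=2$ with coordinates $x,y$, and $H=(P,Q)$ with $P,Q$ forms of degree $m$.

**Step 1: the values of $H$ lie on one line.** We show that $P$ and $Q$ are proportional over $k$. If $Q=0$ there is nothing to prove. Otherwise use $\det JH=0$, that is, $P_xQ_y=P_yQ_x$, and Euler's formulas $mP=xP_x+yP_y$, $mQ=xQ_x+yQ_y$:
$$m(PQ_x-QP_x)=(xP_x+yP_y)Q_x-(xQ_x+yQ_y)P_x=y(P_yQ_x-Q_yP_x)=0,$$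
and in the same way $m(PQ_y-QP_y)=x(P_xQ_y-Q_xP_y)=0$. So both partial derivatives of the rational function $P/Q$ vanish. Write $P/Q=u/v$ with $u,v$ coprime polynomials. From $u_xv=uv_x$ we get $v\mid v_x$. Since $v_x$ has smaller $x$-degree than $v$ or is zero, $v_x=0$, and then $u_x=0$. The same holds for $y$. In characteristic zero, $u$ and $v$ are therefore constants. Hence $P=cQ$ with $c\in k$.

So $H(x)=S(x)\,w$ for a fixed $w\in A\setminus\{0\}$ and a form $S$ of degree $m$.

**Step 2: $H$ vanishes on that line.** The operator $JH(x)$ sends $y$ to $(\partial_yS)(x)\,w$, and its trace is $(\partial_wS)(x)$. Nilpotency gives $\partial_wS=0$, so $S(w)=\frac1m(\partial_wS)(w)=0$ by Euler's formula. Therefore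
$$H(H(a))=S(a)^m\,H(w)=S(a)^mS(w)\,w=0.\qquad\square$$

What changes in general? On a plane, nilpotency forces all values of $H$ onto one line, so only one direction has to be tested. In higher dimension the values $a^{(1)},a^{(2)},\dots$ may point in ever-changing directions. The question, taken from Ualbai Umirbaev, "Polarization algebras and their relations", arXiv:1412.2365 (2014), is: *is every finite dimensional symmetric $m$-ary Engel algebra weak nil?* The answer is no, for every $m$ and every $k$.

**Theorem 2.** Let $k$ be a field of characteristic $0$ and $m\ge2$. There are a finite dimensional $k$-space $A$ (with $\dim A=4m(m-1)$ if $m\ge3$, and $\dim A=53$ if $m=2$) and a homogeneous polynomial map $H:A\to A$ of degree $m$ such that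

1. the Jacobian matrix $JH(a)$ is nilpotent for all $a\in A$;
2. there is $a\in A$ with $H^p(a)\ne0$ for all $p\ge1$.

By the dictionary, condition 1 says that $A$ is Engel, and condition 2 says that $a$ is not weak nil.

## 2. Products of different nilpotent operators

The sensible first attempt is to prove that the answer is yes. By definition $a^{(i+1)}=R_{a^{(i)}}a^{(i)}$, so
$$a^{(p)}=R_{a^{(p-1)}}\,R_{a^{(p-2)}}\cdots R_{a^{(1)}}\,R_{a^{(0)}}\;a. \tag{2}$$
Every factor is nilpotent. If all the $R_b$ are strictly upper triangular in one common basis, as in the example $H=(y^m,0)$, then a product of $\dim A$ of them is zero and (2) gives $a^{(p)}=0$ for $p=\dim A$.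

The attempt stops at the word "common": the factors in (2) are *different* nilpotent operators. For $m=2$ they form a linear space of nilpotent operators, because $R_b$ is then linear in $b$. Even this does not help. On $k^3$ with basis $e_0,e_1,e_2$ consider
$$D(t,\ell)=\begin{pmatrix}0&\ell&0\\ t&0&\ell\\ 0&-t&0\end{pmatrix},\qquad De_0=te_1,\quad De_1=\ell e_0-te_2,\quad De_2=\ell e_1 .\tag{3}$$
The vector $w=\ell e_0-te_2$ satisfies $Dw=\ell te_1-t\ell e_1=0$. So $D^2e_1=0$, and $D^3e_0=tD^2e_1=0$, $D^3e_2=\ell D^2e_1=0$. Hence $D(t,\ell)^3=0$ for all $t,\ell$. Now multiply two members: $D(0,1)$ sends $e_2\mapsto e_1$, and $D(1,0)$ sends $e_1\mapsto-e_2$. So $D(1,0)D(0,1)e_2=-e_2$, and the product is not nilpotent.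

This does not yet give an algebra. It suggests a plan: let a state $x$ be acted on by a matrix $D(t,\ell)$ whose control parameters $(t,\ell)$ change from step to step, so that the product in (2) never dies. The parameters must be produced by the algebra itself. If we just adjoin them, $H(x,t,\ell)=(D(t,\ell)x,0,0)$, then the Jacobian is nilpotent (it is block triangular with diagonal blocks $D$ and $0$), but the control is lost after one step and $H^2=0$. So the control has to be a function of $x$, and then the Jacobian contains the derivatives of that function. Its nilpotency becomes the whole problem.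

## 3. Nilpotency from a polynomial inverse

To avoid computing the Jacobian, we certify nilpotency by inverting a map.

**Lemma 3.** Let $H:A\to A$ be polynomial, $N=\dim A$, $s$ an indeterminate, and $\Phi(x)=x+sH(x)$. If there is a polynomial map $\Psi$ with coefficients in $k[s]$ such that $\Psi(\Phi(x))=x$, then $JH(a)$ is nilpotent for all $a\in A$.

*Proof.* The chain rule gives $(J\Psi)(\Phi(x))\cdot(I+sJH(x))=I$. Taking determinants, $\det(I+sJH(x))$ is a unit of the polynomial ring $k[s,x]$, hence a constant in $k^\times$. Putting $s=0$ shows that the constant is $1$. So for $M=JH(a)$ we have $\det(I+sM)=1$ in $k[s]$. Hence $\det(T\cdot I-M)=T^N\det(I-T^{-1}M)=T^N$, and $M^N=0$ by Cayley–Hamilton. $\square$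

Suppose now that $H(x)=D(\alpha(x))x$, where $\alpha(x)$ is the control and $D$ is a nilpotent matrix depending on it linearly. Put $X=x+sH(x)=(1+sD)x$. If we can compute $\alpha(x)$ as a polynomial in $X$, then we know $D$, and $x=(1+sD)^{-1}X$ is a finite geometric series. So everything reduces to recovering the control from $X$.

The easiest way would be a control that does not change at all: $\alpha(X)=\alpha(x)$. For example, if the state consists of $n$ vectors in $k^n$, then $\det(x_1,\dots,x_n)$ is such an invariant, because $\det(1+sD)=1$. But this cannot work. If $F$ is homogeneous of degree $e\ge1$ and $F(x+sH(x))=F(x)$, compare the coefficients of $s^e$: on the left it is $F(H(x))$, on the right it is $0$. So every homogeneous invariant of positive degree vanishes at $H(x)$. If the control consists of such invariants, then $D=0$ at the point $H(x)$, and $H(H(x))=0$.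

We need a control that is only nearly invariant: it changes by a small amount that can be computed from $X$. The proposal is to leave one column of the determinant open. Take $n-1$ vectors $x_1,\dots,x_{n-1}$ in $R^n$, where $R\supseteq k$ is a commutative ring, and put
$$\lambda_x(c)=\det(x_1,\dots,x_{n-1},c),\qquad c\in R^n. \tag{4}$$
For $n=3$ this is the pairing of the cross product $x_1\times x_2$ with $c$. For instance $x=(e_1,e_2)$ has $\lambda_x(e_0)=1$, $\lambda_x(e_1)=\lambda_x(e_2)=0$ (the determinant is taken in the basis $e_0,e_1,e_2$, and $(e_1,e_2,e_0)$ is an even permutation of it).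

If $\det(1+sD)=1$ and $X_j=(1+sD)x_j$, then $\lambda_x(c)=\lambda_X((1+sD)c)=\lambda_X(c)+s\,\lambda_X(Dc)$. So we want vectors $c$ for which $Dc$ is simple. The matrix (3) is well suited: $De_0=te_1$ and $De_2=\ell e_1$, so the corrections are $s\,t\,\lambda_X(e_1)$ and $s\,\ell\,\lambda_X(e_1)$. They are *linear in the control, with coefficients that depend on $X$ only*.

## 4. The matrices $D_n$ and their volume functionals

For degree $m\ge3$ we shall want $\lambda_x$ to have degree $m-1$, which means $n=m$. So we need an $n\times n$ version of (3). Moreover, as we shall see in the proof of Lemma 4(ii), $\lambda_{Dx}=\pm\lambda_x\circ D^{n-1}$, so we need $D^{n-1}\ne0$. The simplest way is to stretch the loop $e_1\mapsto w$ by a chain.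

**Definition.** Let $n\ge3$, let $R\supseteq k$ be a commutative domain, $t,\ell\in R$, $\kappa\in k$. The operator $D=D_n(\kappa;t,\ell)$ on $R^n$ with basis $e_0,e_1,e_2,f_1,\dots,f_{n-3}$ is given by
$$De_0=t\,e_1,\qquad De_2=\ell\,e_1,\qquad w:=\ell e_0-te_2,$$
and, if $n=3$, by $De_1=\kappa w$; if $n\ge4$, by $De_1=tf_1$, $Df_j=tf_{j+1}$ for $1\le j\le n-4$, and $Df_{n-3}=\kappa w$.

For $n=3$, $\kappa=1$ this is (3). For $n=4$ there is one extra vector, with $De_1=tf_1$ and $Df_1=\kappa w$. All entries of $D$ are linear forms in $(t,\ell)$.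

**Powers of $D$.** As before, $Dw=\ell te_1-t\ell e_1=0$. Following the chain, $D^{n-3}e_1=t^{n-3}f_{n-3}$ for $n\ge4$, so
$$D^{n-2}e_1=\kappa t^{n-3}w$$
for all $n\ge3$, with $t^0=1$. Hence
$$D^{n-1}e_0=t\cdot\kappa t^{n-3}w,\qquad D^{n-1}e_2=\ell\cdot\kappa t^{n-3}w,\qquad D^n=0. \tag{5}$$
For the last claim: $D^{n-1}e_1=0$ because $Dw=0$, so $D^ne_0=tD^{n-1}e_1=0$ and $D^ne_2=\ell D^{n-1}e_1=0$. Also $D^{n-2-j}f_j=\kappa t^{n-3-j}w$, so $D^{n-1-j}f_j=0$.

Since $D$ is nilpotent, it is strictly triangular in a suitable basis over the fraction field of $R$, so $\det(1+sD)=1$ for $s\in R$ or $s$ a new indeterminate.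

**Lemma 4.** Let $D=D_n(\kappa;t,\ell)$, $x=(x_1,\dots,x_{n-1})\in(R^n)^{n-1}$ and $\varepsilon=(-1)^{n-1}$.

(i) If $X_j=(1+sD)x_j$ for all $j$, then $\lambda_x(c)=\lambda_X((1+sD)c)$. In particular
$$\lambda_x(e_0)=\lambda_X(e_0)+s\,t\,\lambda_X(e_1),\qquad \lambda_x(e_2)=\lambda_X(e_2)+s\,\ell\,\lambda_X(e_1). \tag{6}$$

(ii) For $Dx=(Dx_1,\dots,Dx_{n-1})$,
$$\lambda_{Dx}(e_0)=t\,C,\qquad\lambda_{Dx}(e_2)=\ell\,C,\qquad C:=\varepsilon\kappa t^{n-3}\bigl(\ell\lambda_x(e_0)-t\lambda_x(e_2)\bigr). \tag{7}$$

(iii) Over a field, every linear functional on $k^n$ is of the form $\lambda_x$.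

*Proof.* (i) By multiplicativity of the determinant,
$$\lambda_X((1+sD)c)=\det\bigl((1+sD)x_1,\dots,(1+sD)x_{n-1},(1+sD)c\bigr)=\det(1+sD)\,\lambda_x(c)=\lambda_x(c).$$
Formula (6) is the case $c=e_0,e_2$, since $De_0=te_1$ and $De_2=\ell e_1$.

(ii) Let $s$ be a new indeterminate. Replacing $c$ in (i) by $(1+sD)^{-1}c=\sum_i(-s)^iD^ic$ gives
$$\det(x_1+sDx_1,\dots,x_{n-1}+sDx_{n-1},c)=\lambda_X(c)=\sum_{i\ge0}(-s)^i\lambda_x(D^ic).$$
The coefficient of $s^{n-1}$ on the left is $\det(Dx_1,\dots,Dx_{n-1},c)=\lambda_{Dx}(c)$, and on the right it is $\varepsilon\lambda_x(D^{n-1}c)$. So $\lambda_{Dx}(c)=\varepsilon\lambda_x(D^{n-1}c)$. Insert (5) for $c=e_0,e_2$ and use $\lambda_x(w)=\ell\lambda_x(e_0)-t\lambda_x(e_2)$.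

(iii) The zero functional is $\lambda_0$. For $\varphi\ne0$ take a basis $x_1,\dots,x_{n-1}$ of $\ker\varphi$ and $c$ with $\varphi(c)=1$. Then $x_1,\dots,x_{n-1},c$ is a basis of $k^n$, and after rescaling $x_1$ its determinant is $1$. Now $\lambda_x$ and $\varphi$ both vanish on the $x_j$ and both take the value $1$ at $c$, so $\lambda_x=\varphi$. $\square$

## 5. Recovering the control with an alternating form

**One block is not enough.** Let us first take the state to be a single block $x=(x_1,\dots,x_{n-1})$, with $t,\ell$ linear combinations of $\lambda_x(e_0),\lambda_x(e_2)$, say $(t,\ell)^T=M\,(\lambda_x(e_0),\lambda_x(e_2))^T$ with a constant $2\times2$ matrix $M$. Put $H(x)_j=Dx_j$ with $D=D_n(\kappa;t,\ell)$. Then (6) reads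
$$\begin{pmatrix}\lambda_x(e_0)\\ \lambda_x(e_2)\end{pmatrix}=\begin{pmatrix}\lambda_X(e_0)\\ \lambda_X(e_2)\end{pmatrix}+s\lambda_X(e_1)\,M\begin{pmatrix}\lambda_x(e_0)\\ \lambda_x(e_2)\end{pmatrix}.$$
To solve it by a finite geometric series we need $M$ nilpotent. But then $M$ has rank at most one, so $(t,\ell)=\mu(x)\,(\tau,\rho)$ with a *fixed* vector $(\tau,\rho)\in k^2$, and $D=\mu(x)D^0$ with the fixed nilpotent matrix $D^0=D_n(\kappa;\tau,\rho)$. Every $H^p(x)_j$ is then a scalar multiple of $(D^0)^px_j$, so $H^n=0$. With one block, the two demands contradict each other.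

We want the linear equation for the control to have a matrix that is nilpotent and still moves in a genuinely varying direction. We know one such family already, namely (3), and here is the coordinate-free form that we need.

**Definition.** Let $E$ be a finite dimensional space with an alternating form $[\,,]$. For $G\in E$ define on $k\oplus E$
$$N_G(t,d)=\bigl([G,d],\;t\,G\bigr).$$

Since $[G,G]=0$, we get $N_G^2(t,d)=([G,tG],[G,d]G)=(0,[G,d]G)$, and one more application gives
$$N_G^3=0. \tag{8}$$
The same holds over any commutative $k$-algebra, because the extended form is still alternating: for $G=\sum r_iu_i$ we have $[G,G]=\sum r_i^2[u_i,u_i]+\sum_{i<j}r_ir_j([u_i,u_j]+[u_j,u_i])=0$.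

For example, let $E=kg\oplus kh$ with $[g,h]=1$ and $G=G_gg+G_hh$. In the basis $g,\,1,\,h$ of $k\oplus E$ we find $N_G(g)=-G_h\cdot 1$, $N_G(h)=G_g\cdot 1$, $N_G(1)=G_gg+G_hh$. This is exactly the matrix (3) with $t=-G_h$, $\ell=G_g$.

**How it is used.** Take several blocks, each labelled by $b$ and carrying a vector $v_b\in E$. Let all blocks share one control $(t,d)\in k\oplus E$, and let block $b$ use $D_b=D_n(\kappa_b;t,[v_b,d])$. Suppose $X^b_j=(1+sD_b)x^b_j$. Then summing (6) over $b$, with weights $v_b$ in the first equation, gives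
$$\sum_b\lambda_{x^b}(e_2)=\sum_b\lambda_{X^b}(e_2)+s\,[G,d],\qquad \sum_b\lambda_{x^b}(e_0)v_b=\sum_b\lambda_{X^b}(e_0)v_b+s\,t\,G, \tag{9}$$
where $G=\sum_b\lambda_{X^b}(e_1)\,v_b$. The correction is $s\,N_G(t,d)$, it is nilpotent in the control, and $G$ depends on $X$ alone. This is the mechanism for both cases of the theorem.

## 6. Degree $m\ge3$

**Step 1: the algebra.** We write down $H$ and check its degree. Let $n=m$ and $E=kg\oplus kh$ with $[g,h]=1$. Let $B=\{(v,\kappa):v\in\{g,h\},\ \kappa\in\{1,-1\}\}$, and write $b=(v_b,\kappa_b)$ for $b\in B$. Put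
$$A=\bigoplus_{b\in B}(k^m)^{m-1},\qquad x=(x^b_j)_{b\in B,\,1\le j\le m-1},\qquad \lambda^b:=\lambda_{x^b},$$
$$t(x)=\sum_b\lambda^b(e_2)\in k,\qquad d(x)=\sum_b\lambda^b(e_0)\,v_b\in E,\qquad\alpha(x)=(t(x),d(x)),$$
$$H(x)^b_j=D_b\,x^b_j,\qquad D_b=D_m\bigl(\kappa_b;\,t(x),\,[v_b,d(x)]\bigr).$$
There are four blocks of dimension $m(m-1)$, so $\dim A=4m(m-1)$. The control $\alpha$ has degree $m-1$ in $x$ and $D_b$ is linear in $\alpha$, so $H$ is homogeneous of degree $m$.

Each vector $v$ appears with both signs $\kappa=\pm1$. This plays no role in Step 2. Its purpose is that in Step 3 contributions of the two signs cancel in a controlled way.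

**Step 2: $JH(a)$ is nilpotent for all $a$.** We invert $\Phi(x)=x+sH(x)$ and apply Lemma 3. Let $X=\Phi(x)$, so that $X^b_j=(1+sD_b)x^b_j$, and work over the domain $R=k[s][x]$. With $G=\sum_b\lambda_{X^b}(e_1)v_b$, equation (9) says
$$\alpha(x)=\alpha(X)+s\,N_G\,\alpha(x),\qquad\text{that is,}\qquad(1-sN_G)\,\alpha(x)=\alpha(X).$$
By (8),
$$\alpha(x)=(1+sN_G+s^2N_G^2)\,\alpha(X). \tag{10}$$
The right side is a polynomial in $X$ with coefficients in $k[s]$, because $G$ is a polynomial in $X$. Hence the entries of $D_b$, being linear in $\alpha(x)$, are also polynomials in $X$ over $k[s]$, and since $D_b^m=0$,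
$$x^b_j=(1+sD_b)^{-1}X^b_j=\sum_{i<m}(-s)^iD_b^i\,X^b_j .$$
Read as formulas in independent variables $X$, the last two displays define a polynomial map $\Psi$ over $k[s]$ with $\Psi(\Phi(x))=x$. By Lemma 3, $JH(a)$ is nilpotent for all $a\in A$.

**Step 3: a pattern that reproduces itself.** We look for a condition on $x$ that survives the application of $H$. We follow only the numbers $\lambda^b(e_0)$ and $\lambda^b(e_2)$; by (7) these determine the same numbers for $H(x)$. Note the factor $\kappa$ in $C$. A pair of blocks $(v,\pm1)$ can be *odd*, meaning $\lambda^{(v,\kappa)}(e_0)$ is proportional to $\kappa$ and $\lambda^{(v,\kappa)}(e_2)=0$, or *even*, meaning both values do not depend on $\kappa$. Odd pairs cancel in $\alpha$, and the factor $\kappa$ in $C$ can exchange odd and even.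

Let $\{v,v'\}=\{g,h\}$ and $\sigma=[v,v']=\pm1$. Say that $x\in A$ is of type $v$ if there are nonzero $P,Q,Q'\in k$ such that for $\kappa=\pm1$
$$\lambda^{(v,\kappa)}(e_0)=\kappa P,\quad\lambda^{(v,\kappa)}(e_2)=0,\quad\lambda^{(v',\kappa)}(e_0)=Q,\quad\lambda^{(v',\kappa)}(e_2)=Q'.$$

**Claim 5.** If $x$ is of type $v$, then $H(x)$ is of type $v'$.

*Proof.* First the control. The sum for $t$ is $t=0+2Q'=2Q'\ne0$. In the sum for $d$, the $v$-terms are $Pv-Pv=0$, so $d=2Qv'$. Hence
$$[v,d]=2\sigma Q,\qquad[v',d]=0.$$
Next the scalars $C$ of (7), with $n=m$: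
$$C^{(v,\kappa)}=\varepsilon\kappa t^{m-3}(2\sigma Q\cdot\kappa P-t\cdot0)=2\sigma\varepsilon t^{m-3}PQ,$$
$$C^{(v',\kappa)}=\varepsilon\kappa t^{m-3}(0\cdot Q-tQ')=-\varepsilon\kappa t^{m-2}Q'.$$
By (7), the functionals of $H(x)$ have the following values.

- In the blocks $(v,\kappa)$: at $e_0$ the value is $tC^{(v,\kappa)}=2\sigma\varepsilon t^{m-2}PQ$, and at $e_2$ it is $2\sigma Q\,C^{(v,\kappa)}=4\varepsilon t^{m-3}PQ^2$. Both are nonzero and independent of $\kappa$.
- In the blocks $(v',\kappa)$: at $e_0$ the value is $tC^{(v',\kappa)}=-\kappa\,\varepsilon t^{m-1}Q'$, and at $e_2$ it is $[v',d]\,C^{(v',\kappa)}=0$.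

So $v$ has become even and $v'$ has become odd. This is type $v'$, with new parameters
$$P_{\rm new}=-\varepsilon t^{m-1}Q',\qquad Q_{\rm new}=2\sigma\varepsilon t^{m-2}PQ,\qquad Q'_{\rm new}=4\varepsilon t^{m-3}PQ^2,\qquad t=2Q'. \tag{11}$$
All three are nonzero. $\square$

**Step 4: conclusion for $m\ge3$.** By Lemma 4(iii), applied in each block, there is $a\in A$ of type $g$: prescribe functionals with $P=Q=Q'=1$. By Claim 5, every $H^p(a)$ is of type $g$ or $h$. A point of some type is nonzero, since some $\lambda^b$ is nonzero. Hence $H^p(a)\ne0$ for all $p$, and Theorem 2 is proved for $m\ge3$. $\square$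

**Example ($m=3$, by hand).** Here $\dim A=24$, $\varepsilon=1$, and each block is a pair of vectors in $k^3$. Take
$$x^{(g,\kappa)}=(\kappa e_1,\,e_2),\qquad x^{(h,\kappa)}=(e_1,\,e_2-e_0).$$
On $(e_0,e_1,e_2)$ the functionals take the values $(\kappa,0,0)$ and $(1,0,1)$, so this is type $g$ with $P=Q=Q'=1$. The control is $t=2$, $d=2h$. In the blocks $(g,\kappa)$ we have $[g,d]=2$ and $D$ is $e_0\mapsto2e_1$, $e_1\mapsto\kappa(2e_0-2e_2)$, $e_2\mapsto2e_1$, so the block becomes $(2e_0-2e_2,\,2e_1)$, whose functional is $4$ at $e_0$ and $4$ at $e_2$. In the blocks $(h,\kappa)$ we have $[h,d]=0$ and $D$ is $e_0\mapsto2e_1$, $e_1\mapsto-2\kappa e_2$, $e_2\mapsto0$, so the block becomes $(-2\kappa e_2,\,-2e_1)$, whose functional is $-4\kappa$ at $e_0$ and $0$ at $e_2$. This is type $h$ with $(P,Q,Q')=(-4,4,4)$, in agreement with (11). Applying (11) once more, with $t=8$ and $\sigma=[h,g]=-1$, gives type $g$ with $(P,Q,Q')=(-256,256,-256)$.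

## 7. Degree $2$: a stored control and two orthogonal planes

For $m=2$ the construction of Section 6 is not available: the vectors $e_0,e_1,e_2$ require $n\ge3$, then $\lambda_x$ has degree at least $2$ in $x$, and $D(\alpha(x))x$ has degree at least $3$. To bring the degree down to $2$, we make the control a separate coordinate $\alpha=(t,d)$ and let $H$ send $(x,\alpha)$ to $(D(\alpha)x,\,q(x))$, where $q(x)$ is the quadratic expression that was $\alpha(x)$ before, with $n=3$. The control now acts one step late.

The delay ruins the pattern of Section 6 if we keep $E=kg\oplus kh$. Suppose $x$ is of type $v$ and the stored control has $t\neq0$ and $d\in kv'$, $d\ne0$. By (7) with $n=3$, the computation of Claim 5 makes $v$ even and $v'$ odd in the next state. But the next stored control has $d'=2Qv'$, computed from the old $x$. Now the odd pair $v'$ has $[v',d']=0$ and $\lambda^{(v',\kappa)}(e_2)=0$, so $C^{(v',\kappa)}=0$, and after the second step both of its values are $0$.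

Let us see what is needed. The odd vectors must pair non-trivially with $d$, the even ones must pair to zero with $d$. The next $d'$ is a combination of the vectors that are even now and odd afterwards, so this combination must pair non-trivially with each of them. Since $[v,v]=0$, one vector cannot do this, but two vectors $g,h$ with $[g,h]=1$ can. And $d'$ must pair to zero with the other vectors. So we take two planes, orthogonal to each other, which exchange roles at every step.

**Step 1: the algebra.** Let $n=3$, so $\varepsilon=1$ and $C=\kappa(\ell\lambda_x(e_0)-t\lambda_x(e_2))$ in (7). Let $E=E_0\oplus E_1$ with $E_j=kg_j\oplus kh_j$, $[g_j,h_j]=1$, $[E_0,E_1]=0$. Let $B=\{(v,\kappa):v\in\{g_0,h_0,g_1,h_1\},\ \kappa=\pm1\}$ and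
$$A=\bigoplus_{b\in B}(k^3)^2\ \oplus\ (k\oplus E),\qquad\dim A=8\cdot6+5=53.$$
Write elements as $(x,\alpha)$ with $x=(x^b_1,x^b_2)_b$ and $\alpha=(t,d)$. Put $\lambda^b=\lambda_{x^b}$,
$$q(x)=\Bigl(\sum_b\lambda^b(e_2),\ \sum_b\lambda^b(e_0)v_b\Bigr)\in k\oplus E,$$
$$H(x,\alpha)=\bigl((D_bx^b_j)_{b,j},\ q(x)\bigr),\qquad D_b=D_3(\kappa_b;\,t,[v_b,d]).$$
Here $D_b$ is linear in $\alpha$ and $q$ is quadratic in $x$, so $H$ is homogeneous of degree $2$.

**Step 2: $JH$ is nilpotent at every point.** Again we invert $\Phi$. Let $(X,\mathcal A)=(x,\alpha)+sH(x,\alpha)$, that is,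
$$X^b_j=(1+sD_b)x^b_j,\qquad\mathcal A=\alpha+s\,q(x).$$
With $G=\sum_b\lambda_{X^b}(e_1)v_b$, equation (9), over the domain $k[s][x,\alpha]$, says $q(x)=q(X)+sN_G\alpha$. Substituting this in the formula for $\mathcal A$,
$$(1+s^2N_G)\,\alpha=\mathcal A-s\,q(X),$$
and by (8)
$$\alpha=(1-s^2N_G+s^4N_G^2)\,\bigl(\mathcal A-s\,q(X)\bigr).$$
The right side is polynomial in $(X,\mathcal A)$ over $k[s]$. So are then the entries of $D_b$, and, since $D_b^3=0$, also $x^b_j=(1-sD_b+s^2D_b^2)X^b_j$. These formulas define $\Psi$ with $\Psi(\Phi(x,\alpha))=(x,\alpha)$, and Lemma 3 applies.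

**Step 3: the pattern.** The new $t$ will be a sum of two terms, and we must prevent them from cancelling. For this we use that $\mathbb Q\subseteq k$ and that rational numbers have signs. For $j\in\{0,1\}$ call $(x,\alpha)$ *of type $j$* if all numbers below are in $\mathbb Q$ (the coefficients of $d$ in the basis $g_j,h_j$ are among them) and

- $t\ne0$, $d\in E_j$, and $[v,d]\ne0$ for $v=g_j,h_j$;
- for $v\in\{g_j,h_j\}$: $\lambda^{(v,\kappa)}(e_0)=\kappa y_v$ and $\lambda^{(v,\kappa)}(e_2)=0$, where $y_{g_j},y_{h_j}$ are nonzero and of the same sign;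
- for $v\in\{g_{1-j},h_{1-j}\}$: $\lambda^{(v,\kappa)}(e_0)=z_v\ne0$ and $\lambda^{(v,\kappa)}(e_2)=z'_v$, independent of $\kappa$, where $z'_{g_{1-j}},z'_{h_{1-j}}$ are nonzero and of the same sign.

**Claim 6.** If $(x,\alpha)$ is of type $j$, then $H(x,\alpha)$ is of type $1-j$.

*Proof.* Let $(t',d')=q(x)$ be the new control, and write $g=g_{1-j}$, $h=h_{1-j}$.

*The new $t$.* The pairs from $E_j$ contribute $0$, so $t'=2(z'_g+z'_h)$. The two summands are nonzero rationals of the same sign, hence $t'\ne0$.

*The new $d$.* The terms from $E_j$ cancel, since $y_vv-y_vv=0$. So $d'=2(z_gg+z_hh)\in E_{1-j}$, and $[g,d']=2z_h\ne0$, $[h,d']=-2z_g\ne0$.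

*The blocks with $v\in\{g_j,h_j\}$.* Here $C=\kappa\bigl([v,d]\,\kappa y_v-t\cdot 0\bigr)=[v,d]\,y_v$. By (7) the new values are $\lambda^{(v,\kappa)}(e_0)=t[v,d]y_v\ne0$ and $\lambda^{(v,\kappa)}(e_2)=[v,d]^2y_v$. Both are independent of $\kappa$. The second is nonzero and has the sign of $y_v$, so it has the same sign for $v=g_j$ and $v=h_j$. This is the third condition for type $1-j$.

*The blocks with $v\in\{g,h\}$.* Here $[v,d]=0$ because $d\in E_j$ and $[E_0,E_1]=0$, so $C=-\kappa tz'_v$. The new values are $\lambda^{(v,\kappa)}(e_0)=tC=\kappa\,(-t^2z'_v)$ and $\lambda^{(v,\kappa)}(e_2)=[v,d]\,C=0$. The numbers $-t^2z'_v$ are nonzero and of the same sign for $v=g,h$. This is the second condition for type $1-j$.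

All numbers are rational, being obtained from rational ones by ring operations. So $H(x,\alpha)$ is of type $1-j$. $\square$

**Step 4: conclusion for $m=2$.** A point $a$ of type $0$ exists: take $t=1$, $d=g_0+h_0$, for which $[g_0,d]=1$ and $[h_0,d]=-1$, and choose the blocks by Lemma 4(iii) so that all $y_v=z_v=z'_v=1$. By Claim 6 every $H^p(a)$ is of type $0$ or $1$, and in particular nonzero because its coordinate $t$ is nonzero. This completes the proof of Theorem 2. $\square$

**Example (one step for $m=2$).** From the point just chosen, the formulas give $t'=4$, $d'=2g_1+2h_1$; in the plane $E_0$ the new values $t[v,d]y_v$ are $1$ for $g_0$ and $-1$ for $h_0$, and the new values $[v,d]^2y_v$ are $1$ and $1$; in the plane $E_1$ the new odd parameters are $-1$ and $-1$. Note that the values at $e_0$ have different signs, which the definition of type allows: only $y$ and $z'$ carry a sign condition.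

## 8. Automorphisms, degree growth, rational coefficients

The construction gives slightly more than Theorem 2. Let $H$ be the map of Section 6 or 7.

**Statement (A).** For every $c\in k$ the map $\mathrm{id}+cH$ is a polynomial automorphism of $A$. So the implication "Engel $\Rightarrow$ weak nil" fails even if one requires in addition that all maps $x\mapsto x+c\langle x,\dots,x\rangle$ are polynomial automorphisms. In this sense the examples are compatible with the Jacobian conjecture.

*Proof.* Put $s=c$ in $\Psi\circ\Phi=\mathrm{id}$ to get $\Psi_c\circ\Phi_c=\mathrm{id}$ with $\Phi_c=\mathrm{id}+cH$. On the polynomial ring $k[A]$ this reads $\Phi_c^*\circ\Psi_c^*=\mathrm{id}$, so $\theta=\Phi_c^*$ is a surjective endomorphism of a Noetherian ring. Such an endomorphism is injective: the chain $\ker\theta\subseteq\ker\theta^2\subseteq\cdots$ stabilizes, say $\ker\theta^r=\ker\theta^{r+1}$. If $\theta(u)=0$, write $u=\theta^r(u')$; then $\theta^{r+1}(u')=0$, so $\theta^r(u')=0$, that is, $u=0$. Hence $\Phi_c^*$ is an automorphism. $\square$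

**Statement (B).** For every $m\ge2$, $f=\mathrm{id}+H$ is a polynomial automorphism of the form identity plus homogeneous of degree $m$, and its iterates satisfy $\deg f^p=m^p$ for all $p\ge1$.

*Proof.* It is an automorphism by (A). By induction, $f^p$ has degree at most $m^p$ and its homogeneous part of degree $m^p$ is $H^p$. Indeed this holds for $p=1$, and $f^p=f^{p-1}+H(f^{p-1})$, where the first summand has degree at most $m^{p-1}<m^p$ and the part of degree $m^p$ of the second is $H$ applied to the top part $H^{p-1}$ of $f^{p-1}$. Finally $H^p\ne0$ as a polynomial map, since $H^p(a)\ne0$ for the point $a$ found above. $\square$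

**Statement (C).** The maps $H$ and the elements that are not weak nil can be defined over $\mathbb Q$. So for each $m$ one rational algebra, and one rational element in it, serve for all fields of characteristic zero after extension of scalars.

*Proof.* The coefficients of $H$ in Sections 6 and 7 are rational and do not depend on $k$. The prescribed values of the functionals at the starting point are rational, and Lemma 4(iii) holds over $\mathbb Q$, so the starting point can be chosen rational. The inversion formulas of Step 2 in both sections hold over every $k$, and a rational vector that is nonzero stays nonzero over $k$. $\square$
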